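# Countably compact torsion-free groups in the random model

## 1. Theorem A and the model it lives in

Throughout, groups are Abelian, $\mathbb T=\mathbb R/\mathbb Z$, $e(x)=e^{2\pi i x}$, and $\|t\|$ is the distance from $t\in\mathbb T$ to $0$. Call a group topology **good** if it has no non-trivial convergent sequences, that is, if every convergent sequence is eventually constant.

**The model.** Let $V$ be any model of ZFC and let $\kappa$ be a cardinal of $V$ with $\kappa^\omega=\kappa>\mathfrak c$ (for example $\kappa=\mathfrak c^+$; under GCH, $\kappa=\omega_2$). Let
$$\Sigma=\mathrm{Hom}(\mathbb Q,\mathbb T)\subset\mathbb T^{\mathbb Q},$$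
a compact metrizable group with its atomless Haar probability measure. Let $\Omega=\Sigma^{\kappa\times\omega_1}$ carry the product measure $\mu$ on the product $\sigma$-algebra, let $\mathbb B$ be its measure algebra, and let $r\in\Omega$ be the generic point. As a measure space $\Sigma$ is isomorphic to $2^\omega$ with coin tossing, so forcing with $\mathbb B$ is the usual forcing that adds $\kappa$ random reals. The model is $V[r]$.

**Theorem A.** In $V[r]$ there are no selective ultrafilters, and every torsion-free Abelian group $G$ with $\mathfrak c\le|G|\le2^{\omega_1}$ has a good group topology, of weight $\omega_1$, with $G^n$ countably compact for all $n<\omega$.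

The theorem answers a question from Artur Hideyuki Tomita, "A van Douwen-like ZFC theorem for small powers of countably compact groups without non-trivial convergent sequences", arXiv:1909.03357 (2019): is there a model of ZFC without selective ultrafilters in which some non-trivial torsion-free Abelian group has a group topology without non-trivial convergent sequences whose finite powers are countably compact? The answer is yes. Start with GCH and add $\omega_2$ random reals; then $G=\mathbb Z^{(\mathfrak c)}$, the free Abelian group of rank $\mathfrak c$, is such a group.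

## 2. Good topologies, countable compactness, selective ultrafilters

**Definition (countable compactness).** A point $u$ is a *cluster point* of $(u_k)_{k<\omega}$ if every neighbourhood of $u$ contains $u_k$ for infinitely many $k$. A space is *countably compact* if every sequence in it has a cluster point.

Compact spaces are countably compact. The discrete group $\mathbb Z$ is good but not countably compact. The group $\mathbb T$ is countably compact but not good. The theorem asks for both properties at once. They pull against each other: a sequence must accumulate somewhere, but no subsequence may settle down unless it is eventually constant.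

*Good topologies are Hausdorff.* If $0\ne a\in\overline{\{0\}}$, then $a$ lies in every neighbourhood of $0$, so $0,a,0,a,\dots$ converges to $0$ and is not eventually constant. So in a good topology $\{0\}$ is closed, and a topological group with $\{0\}$ closed is Hausdorff, and even regular.

*Good countably compact topologies on infinite groups have uncountable weight.* A regular Hausdorff space of countable weight is metrizable. An infinite countably compact metrizable space is compact, so it has non-trivial convergent sequences.

**Definition (selective ultrafilter).** A free ultrafilter $p$ on $\omega$ is *selective* if for every partition of $\omega$ into sets not in $p$ there is a set in $p$ meeting each piece in at most one point.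

For example, no interval $[2^j,2^{j+1})$ belongs to a free ultrafilter, since it is finite. So a selective $p$ contains a set with at most one element in each such interval: $p$ contains very sparse sets. For bounded real $f$ we write $p\text{-}\lim f=t$ if $\{n:|f(n)-t|<\varepsilon\}\in p$ for all $\varepsilon>0$; this limit always exists.

**Definition (purity, algebraic compactness).** A subgroup $M$ of a torsion-free group $L$ is *pure* if $qm\in M$, $m\in L$, $0\ne q\in\mathbb Z$ imply $m\in M$; equivalently, $L/M$ is torsion-free. A group $G$ is *algebraically compact* if it is pure-injective: whenever $M$ is pure in $L$, every homomorphism $M\to G$ extends to $L$. $D(G)$ denotes the maximal divisible subgroup; $G$ is *reduced* if $D(G)=0$.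

In $\mathbb Z^2$ the subgroup $\mathbb Z(1,-1)$ is pure, and $\mathbb Z(2,-2)$ is not. Divisible groups are injective, hence algebraically compact; so $\mathbb Q^{(\mathfrak c)}$ is.

We shall also prove two classifications.

**Theorem B.** In $V[r]$, for a non-trivial torsion-free Abelian group $G$ the following are equivalent:

1. $G$ has a good countably compact group topology of weight $\le\omega_1$;
2. $G$ has a good group topology of weight $\omega_1$ with all finite powers countably compact;
3. $\mathfrak c\le|G|\le2^{\omega_1}$.

In particular, among torsion-free non-trivial $G$ with $|G|\le\mathfrak c$, exactly those with $|G|=\mathfrak c$ admit a good topology with all finite powers countably compact.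

**Theorem C.** (1) (ZFC) If a torsion-free Abelian $G\ne0$ has a good group topology with $G^\omega$ countably compact, then $G$ is algebraically compact and $|D(G)|\ge\mathfrak c$.
(2) In $V[r]$, a non-trivial torsion-free Abelian $G$ has a good group topology of weight $\le\omega_1$ with $G^\omega$ countably compact if and only if $G$ is algebraically compact, $|D(G)|\ge\mathfrak c$ and $|G|\le2^{\omega_1}$.

So in $V[r]$ the group $\mathbb Q^{(\mathfrak c)}$ has a good topology with countably compact $\omega$-th power, while $\mathbb Z^{(\mathfrak c)}$ is reduced and has a good topology with countably compact finite powers but none with countably compact $\omega$-th power.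

## 3. Why $|G|\ge\mathfrak c$ is needed

Could $G=\mathbb Z$ work? No, and the reason gives the lower bound in general.

**Lemma 1 (ZFC).** Let $X$ be regular Hausdorff, countably compact, without non-trivial convergent sequences, and let $(u_k)$ be an injective sequence in $X$. There are infinite sets $A_x\subseteq\omega$ $(x\in2^\omega)$ such that the sets of cluster points of $(u_k)_{k\in A_x}$ are non-empty and pairwise disjoint. In particular $|X|\ge\mathfrak c$ if $X$ is infinite.

*Proof.* **Step 1: every infinite $A\subseteq\omega$ can be split.** This step produces one branching of a binary tree. First, $(u_k)_{k\in A}$ has at least two cluster points. It has at least one, say $u$. Suppose $u$ is the only one. If some open $O\ni u$ missed $u_k$ for infinitely many $k\in A$, those terms would have a cluster point in the closed set $X\setminus O$, which would be a second cluster point of $(u_k)_{k\in A}$. So every neighbourhood of $u$ contains $u_k$ for all but finitely many $k\in A$. Then $(u_k)_{k\in A}$ is an injective convergent sequence, which is impossible.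

Now take cluster points $v_0\neq v_1$. Since $X$ is regular Hausdorff, there are open $O_0\ni v_0$, $O_1\ni v_1$ with disjoint closures. Put $A_i=\{k\in A:u_k\in O_i\}$. Both sets are infinite, and the closures of $\{u_k:k\in A_0\}$ and $\{u_k:k\in A_1\}$ are disjoint.

**Step 2: iterate.** This step turns the branching into $2^\omega$ sets. Iterating Step 1 from $A_\emptyset=\omega$ gives $A_s$ $(s\in2^{<\omega})$, with $A_{s0},A_{s1}\subseteq A_s$ having disjoint closures of values. For $x\in 2^\omega$ choose an infinite $A_x$ with $A_x\setminus A_{x\restriction n}$ finite for each $n$. Each cluster point of $(u_k)_{k\in A_x}$ lies in $\overline{\{u_k:k\in A_{x\restriction n}\}}$ for all $n$. If $x\ne x'$ first differ at place $n$, the closures for $x{\restriction}(n+1)$ and $x'{\restriction}(n+1)$ are disjoint. The cluster sets are non-empty by countable compactness. $\square$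

## 4. Four facts about the random extension

Elements of $\mathbb B$ are represented by sets that depend on countably many coordinates, so $|\mathbb B|\le\kappa^\omega=\kappa$. For $I\subseteq\kappa\times\omega_1$ with $I\in V$, let $\mathcal F_I$ be the $\sigma$-algebra of sets depending on coordinates in $I$, and $\mathbb B_I$ the corresponding complete subalgebra. It yields the submodel $V[r{\restriction}I]$. Write
$$V_\alpha=V[r{\restriction}(\kappa\times\alpha)]\qquad(\alpha<\omega_1).$$
We write $[[\varphi]]$ for the Boolean value of $\varphi$. "Coded in" means given by a Borel code; sets and functions so coded are reinterpreted in larger models.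

**(R1)** $\mathbb B$ is ccc, so cardinals are preserved. A set from $\mathbb B$ coded in $V$ belongs to the generic filter iff $r$ belongs to its reinterpretation. So $r$ avoids all null sets coded in $V$.

This is the standard description of the random generic point.

**(R2)** Every $x:\omega\to V$ in $V[r{\restriction}I]$ lies in $V[r{\restriction}J]$ for some countable $J\subseteq I$, $J\in V$. If $x\in\omega^\omega$, then $x=H(r{\restriction}J)$ for a Borel $H$ coded in $V$. Hence every $x:\omega\to V$ in $V[r]$ is in $V_\alpha$ for all sufficiently large $\alpha<\omega_1$.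

*Proof.* Fix a $\mathbb B_I$-name for $x$ and, for each $n$, a maximal antichain (below a condition of the generic filter that forces the name to be a function from $\omega$ to $V$) of conditions deciding $x(n)$. By ccc each antichain is countable, and each condition in it depends on countably many coordinates in $I$. Let $J\in V$ be the countable set of all coordinates used. Then $x(n)$ is the value decided by the unique member of the $n$-th antichain whose set contains $r$, and this can be read off from $r{\restriction}J$. If the values are in $\omega$, this recipe (with value $0$ where it gives no unique answer) is a Borel map coded in $V$. Finally, a countable $J\subseteq\kappa\times\omega_1$ is contained in $\kappa\times\alpha$ for all large $\alpha<\omega_1$. $\square$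

The same holds for functions on any countable set of $V$ in place of $\omega$.

**(R3)** If $I\in V$, $J\in V[r{\restriction}I]$ is a countable set of coordinates disjoint from $I$, and $A\subseteq\Sigma^J$ is a null Borel set coded in $V[r{\restriction}I]$, then $r{\restriction}J\notin A$.

*Proof.* By ccc, $J$ is contained in a countable $J'\in V$ disjoint from $I$. The preimage of $A$ in $\Sigma^{J'}$ is null, so we may assume $J\in V$. Enlarge $A$ to a null $G_\delta$ set $G_d$, where $d\in\omega^\omega\cap V[r{\restriction}I]$ codes countably many unions of basic open sets whose intersection is $G_d$. By (R2), $d=H(r{\restriction}J_0)$ with $J_0\subseteq I$ countable, $J_0\in V$, and $H$ Borel coded in $V$. The map $d\mapsto\mu(G_d)$ is Borel, so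
$$A^*=\{(s,t)\in\Sigma^{J_0}\times\Sigma^{J}:\ \mu(G_{H(s)})=0,\ t\in G_{H(s)}\}$$
is Borel and coded in $V$. Every section $\{t:(s,t)\in A^*\}$ is null, so $A^*$ is null by Fubini. As $J_0\cap J=\emptyset$, (R1) applies and $(r{\restriction}J_0,r{\restriction}J)\notin A^*$. Since $\mu(G_d)=0$, this says $r{\restriction}J\notin G_d$. $\square$

**(R4)** In $V[r]$, $\mathfrak c=\kappa$ and $2^{\omega_1}\le\theta:=(\kappa^{\omega_1})^V$.

*Proof.* By (R2) a real is given by a countable $J\in V$ and a Borel code in $V$, so there are at most $\kappa^\omega\cdot\mathfrak c^V=\kappa$ of them. The points $r(\zeta,0)$, $\zeta<\kappa$, are distinct by (R1), because $\{\rho\in\Omega:\rho(\zeta,0)=\rho(\zeta',0)\}$ is null for $\zeta\ne\zeta'$. A subset of $\omega_1$ with name $\dot X$ is determined by the function $\eta\mapsto[[\eta\in\dot X]]$ from $\omega_1$ to $\mathbb B$, which is in $V$; there are at most $\kappa^{\omega_1}$ such functions in $V$. $\square$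

## 5. The purely random topology is not countably compact

Work in $V[r]$ with $G=\mathbb Z^{(\kappa)}$, basis $(x_\xi)_{\xi<\kappa}$. The natural first try is to make all homomorphisms random:
$$\psi_\eta\Big(\sum_\xi n_\xi x_\xi\Big)=\sum_\xi n_\xi\, r(\xi,\eta)(1)\qquad(\eta<\omega_1),$$
and give $G$ the topology induced by $(\psi_\eta)_{\eta<\omega_1}:G\to\mathbb T^{\omega_1}$. Evaluation $h\mapsto h(1)$ is a continuous homomorphism from $\Sigma$ onto $\mathbb T$ (onto because $\mathbb T$ is divisible), so it carries Haar measure to Haar measure. Thus the $r(\xi,\eta)(1)$ behave like independent uniform points.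

*Sequences from the ground model are harmless.* Take $(x_k)_{k<\omega}$. For finite $F\subset\omega_1$ the points $(\psi_\eta(x_k))_{\eta\in F}\in\mathbb T^F$, $k<\omega$, come from independent uniform variables. Almost surely each rational box is hit infinitely often, and by (R1) this is true at $r$. So *every* $z\in G$ is a cluster point of $(x_k)$.

*Sequences chosen after looking at $r$ are not.* Put $t=r(0,1)(1)$. We claim $t\notin\psi_0[G]$. Indeed for fixed $\xi_1,\dots,\xi_s$ and integers $n_1,\dots,n_s$, the equation $t=\sum_i n_i\,r(\xi_i,0)(1)$ says that $r$ lies in a set coded in $V$ that is null by Fubini, since the coordinate $(0,1)$ is none of the $(\xi_i,0)$ and the distribution of $t$ has no atoms. Now $(\psi_0(x_k))_k$ is dense with every tail dense, so there are $k_0<k_1<\cdots$ with $\psi_0(x_{k_j})\to t$. A cluster point $z\in G$ of $(x_{k_j})_j$ would satisfy $\psi_0(z)=t$. No such $z$ exists, so $G$ is not countably compact.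

This is the exact obstruction. A sequence in $V[r]$ lies in some $V_\alpha$ with $\alpha<\omega_1$. Coordinates $\eta\ge\alpha$ are still random relative to it and let *any* target be approached. Coordinates $\eta<\alpha$ may have been used to build it, and there the limit can be any prescribed point of $\mathbb T^\alpha$. So $G$ must contain elements realizing arbitrary prescribed values on *countable* initial segments of the coordinates. The remedy: let each basis element $x_\xi$ have prescribed values below some $\beta_\xi<\omega_1$, and random values from $\beta_\xi$ on. There are only $\mathfrak c$ possible prescriptions, which is why $\mathfrak c$ basis elements suffice to realize them all.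

In higher powers there is a further constraint. For independent $x,y\in G$ the sequence $(kx,kx+y)$ in $G^2$ can only cluster at points $(z_0,z_1)$ with $z_1-z_0=y$. Section 7 keeps track of such relations.

## 6. Homomorphisms that are prescribed first and random afterwards

**Step 1: separate more than $\kappa$ basis elements.** There are only $\kappa$ random values in the row $\eta$, but $|G|$ may exceed $\kappa$. This step assigns to each index a random value in each row so that any two indices eventually use different ones. In $V$ we have $\kappa^{<\omega_1}=\omega_1\cdot\kappa^\omega=\kappa$. Fix in $V$ a bijection $\mathrm{cd}:\kappa^{<\omega_1}\to\kappa$ and an injective enumeration $(b_\xi)_{\xi<\theta}$ of $\kappa^{\omega_1}$. Put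
$$f_\xi(\eta)=\mathrm{cd}(b_\xi{\restriction}\eta),\qquad\Delta(\xi,\xi')=\min\{\eta<\omega_1: b_\xi{\restriction}\eta\ne b_{\xi'}{\restriction}\eta\}\quad(\xi\ne\xi').$$
Then $f_\xi(\eta)\ne f_{\xi'}(\eta)$ for all $\eta\ge\Delta(\xi,\xi')$. If $|G|=\mathfrak c=\kappa$, one may simply use $f_\xi(\eta)=\xi$ and $\Delta=0$; on a first reading, do so.

**From here to the end of Section 10 we work in $V[r]$.**

**Step 2: the basis and the prescriptions.** This step fixes which values are prescribed. Let $G$ be torsion-free, $\lambda=|G|$, $\mathfrak c\le\lambda\le2^{\omega_1}\le\theta$, and $E=\mathbb Q\otimes G\supseteq G$. Since $\lambda$ is uncountable, $\dim_{\mathbb Q}E=\lambda$. A maximal independent subset of $G$ is a $\mathbb Q$-basis of $E$; so let $\{x_\xi:\xi<\lambda\}\subseteq G$ be a $\mathbb Q$-basis of $E$. Choose $P\subseteq\lambda$ with $|P|\ge\mathfrak c$. For Theorem A, $P=\lambda$; Theorem C will use another basis and another $P$. The set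
$$Y=\bigcup_{\alpha<\omega_1}\Sigma^\alpha$$
has size $\mathfrak c$. Let $(y_\xi)_{\xi\in P}$ enumerate $Y$, repetitions allowed; let $y_\xi=\emptyset$ for $\xi\in\lambda\setminus P$; and let $\beta_\xi=\mathrm{dom}\,y_\xi<\omega_1$.

**Step 3: the topology.** This step combines prescription and randomness. Define
$$h_{\xi,\eta}=\begin{cases}y_\xi(\eta)&\eta<\beta_\xi,\\ r(f_\xi(\eta),\eta)&\eta\ge\beta_\xi,\end{cases}\qquad \varphi_\eta\Big(\sum_\xi q_\xi x_\xi\Big)=\sum_\xi h_{\xi,\eta}(q_\xi).$$
Each $h_{\xi,\eta}$ is in $\mathrm{Hom}(\mathbb Q,\mathbb T)$, so $\varphi_\eta\in\mathrm{Hom}(E,\mathbb T)$ for $\eta<\omega_1$. Give $G$ the group topology induced by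
$$\Phi=(\varphi_\eta)_{\eta<\omega_1}:G\to\mathbb T^{\omega_1}.$$
Using $\mathrm{Hom}(\mathbb Q,\mathbb T)$ rather than $\mathbb T$ makes $\varphi_\eta$ defined on all of $E$, so that $G$ need not be free.

## 7. Tame sequences and suitable levels

Let $L=\mathbb Z^{(N)}$, $1\le N\le\omega$, with standard basis $(u_i)_{i<N}$. A homomorphism $a:L\to G$ is the same as the tuple $(a(u_i))_{i<N}$, so $\mathrm{Hom}(L,G)=G^N$, and the pointwise topology is the product topology. A basic neighbourhood of $z$ is given by finite $B\subset L$, finite $F\subset\omega_1$ and $\varepsilon>0$: it consists of all $z'$ with $\|\varphi_\eta(z'(m))-\varphi_\eta(z(m))\|<\varepsilon$ for $m\in B$, $\eta\in F$.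

**Definition (tame).** A sequence $(a_k)_{k<\omega}$ in $\mathrm{Hom}(L,E)$ is *tame* if for each $m\in L$ the sequence $(a_k(m))_k$ is eventually constant or eventually injective (injective on some $[k_0,\omega)$). For tame $(a_k)$ let
$$M=\{m\in L:(a_k(m))_k\text{ is eventually constant}\},$$
and let $\sigma:M\to E$ send $m$ to the eventual value of $(a_k(m))_k$.

*Example.* $L=\mathbb Z^2$, $a_k(u_0)=kx$, $a_k(u_1)=kx+y$ with $x\neq0$. Then $a_k(m_0,m_1)=(m_0+m_1)kx+m_1y$. The sequence is tame, $M=\mathbb Z(1,-1)$ and $\sigma(1,-1)=-y$. So $M$ and $\sigma$ record the relation that each cluster point must satisfy.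

Clearly $M$ is a subgroup and $\sigma$ is a homomorphism. Moreover $M$ is *pure* in $L$: if $q\ne0$ and $qm\in M$, then $q\,a_k(m)$ is eventually constant, hence so is $a_k(m)$, because $E$ is torsion-free.

**Lemma 2.** Every sequence in $\mathrm{Hom}(L,E)$ has a tame subsequence.

*Proof.* Every sequence of points has a constant or an injective subsequence. Enumerate the countable set $L$ as $m_0,m_1,\dots$ and choose infinite $A_0\supseteq A_1\supseteq\cdots$ such that $(a_k(m_j))_{k\in A_j}$ is constant or injective. Pick $k_0<k_1<\cdots$ with $k_j\in A_j$. The subsequence $(a_{k_j})_j$ is tame. $\square$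

**Definition (suitable).** For a sequence $(a_k)$ let $C\subseteq\lambda$ be the countable set of all $\xi$ such that $x_\xi$ occurs in some $a_k(u_i)$. An ordinal $\alpha<\omega_1$ is *suitable* for $(a_k)$ if

- $\alpha\ge\beta_\xi$ for $\xi\in C$, and $\alpha\ge\Delta(\xi,\xi')$ for distinct $\xi,\xi'\in C$;
- $V_\alpha$ contains $C$ (with an enumeration of it), the coefficients of all $a_k(u_i)$ in the basis $(x_\xi)$, as elements of $\mathbb Q^{(C)}$, and $(y_\xi)_{\xi\in C}$.

*All sufficiently large $\alpha<\omega_1$ are suitable.* The first condition asks $\alpha$ to exceed countably many countable ordinals. The data in the second are countable: an enumeration of $C$ is a function from a countable set to ordinals, the coefficients form a countable family of finite functions, and the $y_\xi$, $\xi\in C$, are given by the binary digits of the countably many values $y_\xi(\eta)(q)$. So (R2) applies.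

## 8. The Key Lemma: late coordinates approach every admissible target

**Lemma 3 (Key Lemma).** Let $(a_k)$ be tame, $\alpha$ suitable, $S\subseteq\omega$ infinite with $S\in V_\alpha$, $F\subset[\alpha,\omega_1)$ finite, and let $t_\eta\in\mathrm{Hom}(L,\mathbb T)$ $(\eta\in F)$ satisfy $t_\eta{\restriction}M=\varphi_\eta\circ\sigma$. Then for every finite $B\subset L$ and $\varepsilon>0$ there are infinitely many $k\in S$ with
$$\|\varphi_\eta(a_k(m))-t_\eta(m)\|<\varepsilon\quad\text{for all }m\in B,\ \eta\in F.$$

*Proof.* **Step 1: remove $M$.** This step reduces the claim to a statement about finitely many elements on which the sequence has no relations. Let $L_0=\langle B\rangle$. As $M\cap L_0$ is pure in $L_0$, the group $L_0/(M\cap L_0)$ is finitely generated and torsion-free, hence free, and so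
$$L_0=(M\cap L_0)\oplus\langle e_1\rangle\oplus\dots\oplus\langle e_s\rangle,$$
with each $e_i$ of infinite order. For $m\in B$ write $m=m'+\sum_in_ie_i$ with $m'\in M$. For large $k$ we have $a_k(m')=\sigma(m')$, so $\varphi_\eta(a_k(m'))=t_\eta(m')$ and
$$\varphi_\eta(a_k(m))-t_\eta(m)=\sum_in_i\big(\varphi_\eta(a_k(e_i))-t_\eta(e_i)\big).$$
If $s=0$ or $F=\emptyset$ we are done. Otherwise it suffices that $\big((\varphi_\eta(a_k(e_i)))_{\eta\in F,\,i\le s}\big)_{k\in S}$ is uniformly distributed in $\mathbb T^{F\times s}$: then every tail of it is dense, so every neighbourhood of $(t_\eta(e_i))_{\eta,i}$ is visited for infinitely many $k\in S$.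

**Step 2: Weyl's criterion.** This step turns uniform distribution into a statement about one exponential average. Fix integers $n_{\eta,i}$, not all $0$, and let $l_\eta=\sum_in_{\eta,i}e_i$. We must show that the averages over $k\in S$, in increasing order, of
$$e\Big(\sum_{\eta\in F}\varphi_\eta(a_k(l_\eta))\Big)$$
tend to $0$.

**Step 3: replace the actual values by variables.** This step makes the average a function on a probability space, coded in $V_\alpha$. Write $a_k(l_\eta)=\sum_{\xi\in C}q^k_{\xi,\eta}x_\xi$. For $h\in\Sigma^{C\times F}$ put
$$\chi_k(h)=\sum_{\xi,\eta}h_{\xi,\eta}(q^k_{\xi,\eta}),$$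
a character of the compact group $\Sigma^{C\times F}$ with values in $\mathbb T$ (a finite sum). The average of Step 2 is that of $e(\chi_k(h))$ at the actual point $h=(h_{\xi,\eta})_{C\times F}$.

*Distinct elements of $\mathbb Q^{(C\times F)}$ give distinct characters.* If two elements differ at the place $(\xi,\eta)$ by $q\ne0$, let $h$ be $0$ elsewhere and $x\mapsto x/(2q)$ mod $1$ at $(\xi,\eta)$; the two values at this $h$ differ by $\frac12$.

*The $\chi_k$ are eventually distinct.* Some $l_\eta\ne0$ lies in $\langle e_1,\dots,e_s\rangle$, which meets $M$ only in $0$. So $l_\eta\notin M$, and by tameness $(a_k(l_\eta))_k$ is eventually injective. Hence there is $k_0$ such that the $\chi_k$, $k\ge k_0$, are pairwise distinct.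

**Step 4: the averages tend to $0$ almost everywhere.** This step is a law of large numbers from orthogonality alone. Let $W_n(h)$ be the average of $e(\chi_k(h))$ over the first $n$ elements $k$ of $S$. At most $k_0$ of these have $k<k_0$; the other terms are orthonormal in $L^2(\Sigma^{C\times F})$. So
$$\|W_n\|_2^2\le2\Big(\frac{k_0}n\Big)^2+2\cdot\frac n{n^2}=2\Big(\frac{k_0}n\Big)^2+\frac2n.$$
Hence $\sum_j\|W_{j^2}\|_2^2<\infty$, so $\sum_j|W_{j^2}|^2<\infty$ a.e. and $W_{j^2}\to0$ a.e. For $j^2\le n<(j+1)^2$ the sum for $n$ has at most $2j$ more terms than that for $j^2$, so $|W_n|\le|W_{j^2}|+2j/j^2$. Thus $W_n\to0$ off a null Borel set $A\subset\Sigma^{C\times F}$. As $S$, $F$, $C$ and the coefficients $q^k_{\xi,\eta}$ belong to $V_\alpha$, the set $A$ is coded in $V_\alpha$.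

**Step 5: the actual point avoids $A$.** This step uses randomness. For $\eta\in F$ and $\xi\in C$ we have $\eta\ge\alpha\ge\beta_\xi$, so $h_{\xi,\eta}=r(f_\xi(\eta),\eta)$. Since $\eta\ge\alpha\ge\Delta(\xi,\xi')$ for distinct $\xi,\xi'\in C$, the map $(\xi,\eta)\mapsto(f_\xi(\eta),\eta)$ is injective on $C\times F$. It belongs to $V_\alpha$, because $(f_\xi)_{\xi<\theta}\in V$ and $C,F\in V_\alpha$. Its range is disjoint from $\kappa\times\alpha$. Transport $A$ along this injection and apply (R3) with $I=\kappa\times\alpha$: the point $(h_{\xi,\eta})_{C\times F}$ is not in $A$. So the averages of Step 2 tend to $0$. $\square$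

## 9. The topology is good

**Proposition 4.** $\Phi$ is injective, and $G$ has no non-trivial convergent sequences.

*Proof.* Both parts use $N=1$, so $L=\mathbb Z$ and $\mathrm{Hom}(L,E)=E$.

**Step 1: $\Phi$ is injective.** This step shows that $G$ is Hausdorff. Let $0\ne a\in E$ and $a_k(1)=ka$. For $m\ne0$ the sequence $a_k(m)=kma$ is injective, so $(a_k)$ is tame with $M=0$. Let $\alpha$ be suitable, $\eta=\alpha$, $F=\{\eta\}$, $S=\omega$, $B=\{1\}$. As $M=0$, every $t_\eta\in\mathrm{Hom}(\mathbb Z,\mathbb T)$ is allowed in the Key Lemma, so $\{k\varphi_\eta(a):k<\omega\}$ is dense in $\mathbb T$. Hence $\varphi_\eta(a)\ne0$.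

**Step 2: no convergent sequences.** Suppose $g_k\to g$ in $G$, not eventually constant. Since $G$ is Hausdorff, each value other than $g$ is taken only finitely often, while values other than $g$ occur infinitely often. So there is an injective subsequence, and we may assume that $(g_k)$ is injective. With $a_k(1)=g_k$ and $m\ne0$, the sequence $a_k(m)=mg_k$ is injective because $E$ is torsion-free; so $(a_k)$ is tame with $M=0$. For a suitable $\eta$, apply the Key Lemma with $F=\{\eta\}$, $S=\omega$ and $t_\eta(1)=\varphi_\eta(g)+\frac12$: infinitely many $\varphi_\eta(g_k)$ lie within $\frac14$ of $\varphi_\eta(g)+\frac12$. So $\varphi_\eta(g_k)\not\to\varphi_\eta(g)$, a contradiction. $\square$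

The weight of $G$ is at most $\omega_1$, since $\Phi$ embeds $G$ into $\mathbb T^{\omega_1}$.

## 10. Cluster points in $G^n$

**Step 1: stabilize the early coordinates inside $V_\alpha$.** This step finds the values that a cluster point should have on the coordinates $\eta<\alpha$. Let $(a_k)$ be a tame sequence in $\mathrm{Hom}(L,G)=G^N$, $1\le N\le\omega$, and let $\alpha$ be suitable. For $\eta<\alpha$ and $\xi\in C$, the value $h_{\xi,\eta}$ is $y_\xi(\eta)$ or $r(f_\xi(\eta),\eta)$. Both can be read off, uniformly in $\xi$ and $\eta$, from $(y_\xi)_{\xi\in C}$ and $r{\restriction}(\kappa\times\alpha)$, which $V_\alpha$ contains. So the sequence $\big((\varphi_\eta\circ a_k)_{\eta<\alpha}\big)_k$ belongs to $V_\alpha$. In $V_\alpha$ the space $\mathrm{Hom}(L,\mathbb T)^\alpha$ is compact and metrizable, as $\alpha$ and $L$ are countable. Hence there are an infinite $S\in V_\alpha$ and $(y^*_\eta)_{\eta<\alpha}$ such that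
$$\varphi_\eta\circ a_k\to y^*_\eta\ \text{ pointwise on }L\text{ along }k\in S,\quad\text{for all }\eta<\alpha.\tag{1}$$
For $m\in M$ we have $a_k(m)=\sigma(m)$ for large $k$. So $y^*_\eta{\restriction}M=\varphi_\eta\circ\sigma$, and $\sigma$ maps $M$ into $G$. Note that $S\in V_\alpha$ is exactly what the Key Lemma requires.

**Lemma 5.** If $z\in\mathrm{Hom}(L,G)$ satisfies
$$z{\restriction}M=\sigma\quad\text{and}\quad\varphi_\eta\circ z=y^*_\eta\ \text{ for all }\eta<\alpha,\tag{2}$$
then $z$ is a cluster point of $(a_k)$ in $G^N$.

*Proof.* Consider a basic neighbourhood of $z$ given by finite $B\subset L$, finite $F\subset\omega_1$ and $\varepsilon>0$. By (1) and (2), its conditions for $\eta\in F\cap\alpha$ hold for all large $k\in S$. For $\eta\in F\setminus\alpha$ put $t_\eta=\varphi_\eta\circ z$. Then $t_\eta{\restriction}M=\varphi_\eta\circ\sigma$, and the Key Lemma gives infinitely many $k\in S$ satisfying the conditions for all $\eta\in F\setminus\alpha$. Infinitely many $k\in S$ satisfy everything. $\square$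

**Step 2: solve (2) for finite $N$.** This step is where the prescriptions $y_\xi$ are used.

**Proposition 6.** With $P=\lambda$, the group $G^n$ is countably compact for every $n<\omega$.

*Proof.* Let $n\ge1$, $L=\mathbb Z^n$. Given a sequence in $G^n$, pass to a tame subsequence (Lemma 2), choose a suitable $\alpha$, and use the notation of Step 1. Since $M$ is pure in $\mathbb Z^n$, the quotient $\mathbb Z^n/M$ is finitely generated and torsion-free, hence free, and
$$\mathbb Z^n=M\oplus\langle e_1\rangle\oplus\dots\oplus\langle e_s\rangle.$$
As $\mathbb T$ is divisible, for $i\le s$ and $\eta<\alpha$ we can choose $w_i(\eta)\in\mathrm{Hom}(\mathbb Q,\mathbb T)$ with $w_i(\eta)(1)=y^*_\eta(e_i)$. Then $w_i\in\Sigma^\alpha\subset Y$, so $w_i=y_{\xi_i}$ for some $\xi_i\in P=\lambda$, and $\beta_{\xi_i}=\alpha$. Define $z{\restriction}M=\sigma$ and $z(e_i)=x_{\xi_i}\in G$. For $\eta<\alpha$,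
$$\varphi_\eta(z(e_i))=h_{\xi_i,\eta}(1)=y_{\xi_i}(\eta)(1)=y^*_\eta(e_i),$$
and on $M$ we have $\varphi_\eta\circ z=\varphi_\eta\circ\sigma=y^*_\eta$. So (2) holds, and $z$ is a cluster point by Lemma 5. $\square$

In the example $a_k=(kx,kx+y)$ this gives $e_1=u_0$, $z(u_0)=x_{\xi_1}$ with the right first $\alpha$ values, and $z(u_1)=z(u_0)+y$. Nothing is required of the values of $x_{\xi_1}$ beyond $\alpha$: there the Key Lemma accepts any target compatible with $\sigma$.

The weight of $G$ is $\le\omega_1$, and it is not countable by Section 2. So it is $\omega_1$, and the topological half of Theorem A is proved.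

## 11. There are no selective ultrafilters in $V[r]$

The result of this section is essentially due to Kunen, *Some points in $\beta\mathbb N$*, 1976. We use two consequences of selectivity. The first is a standard fact (Kunen; see Booth 1970, or Jech, *Set Theory*, Ch. 9): for selective $p$, every $\chi:[\omega]^2\to2$ has a homogeneous set in $p$. The second we prove.

**(a)** *If $p$ is selective, $f:\omega\to[0,1]$ and $p\text{-}\lim f=0$, then $\sum_{n\in A}f(n)<\infty$ for some $A\in p$.* Let $Z=f^{-1}(0)$ and $P_j=\{n:2^{-j-1}<f(n)\le2^{-j}\}$. If $Z\in p$, take $A=Z$. Otherwise no piece of the partition $\{Z\}\cup\{P_j:j<\omega\}$ is in $p$, since $f>2^{-j-1}$ on $P_j$. Take $A'\in p$ meeting each piece in at most one point, and let $A=A'\setminus Z\in p$. Then $\sum_Af\le\sum_j2^{-j}=2$.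

*The plan, and what goes wrong with its first version.* Colour the pairs of $\omega$ by fresh random bits. A homogeneous set is a clique in a random graph (or in its complement). By Ramsey's theorem infinite homogeneous sets exist, so there is no contradiction yet. Suppose a homogeneous $H\in p$ contains each $n$ with probability $\varepsilon$. Then $N$ vertices contain about $\varepsilon N$ members of a clique, whereas the expected number of $k$-cliques on $N$ vertices is $\binom Nk2^{-\binom k2}$; this will force $\varepsilon^k\le2^{-\binom k2}$, so $\varepsilon\le2^{-(k-1)/2}$ for every $k$ (already $\varepsilon\le\frac12$ for $k=3$). So the probability $f(n)$ that $n\in H$ must tend to $0$ along $p$, and (a) gives $A\in p$ with $\sum_Af<\infty$. One would like to conclude by Borel–Cantelli that $A\cap H$ is finite. But if $f(n)$ is the probability computed over $V$, the set $A$ given by (a) is only in $V[r]$. It may depend on the same random bits as $H$, and then Borel–Cantelli says nothing. So we condition on a submodel $V[r{\restriction}I]$ that is closed under choosing $A$, and take the random colouring independent of it.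

**Proposition 7.** In $V[r]$ there are no selective ultrafilters.

*Proof.* Suppose $p\in V[r]$ is selective. Let $\dot p$ be a name for it and let $b_0$ in the generic filter force that $\dot p$ is a selective ultrafilter. Here $\mathfrak c$ is computed in $V$.

**Step 1: a closed set $I$ of coordinates.** This step finds $I\in V$ with $|I|\le\mathfrak c$ such that in $V[r]$:
$$\text{if }f\in V[r{\restriction}I]\cap[0,1]^\omega,\ p\text{-}\lim f=0,\ \text{then }\textstyle\sum_Af<\infty\text{ for some }A\in p\cap V[r{\restriction}I].\tag{3}$$
Work in $V$. Let $I_0=\emptyset$. Given $I_\beta$ with $|I_\beta|\le\mathfrak c$, we have $|\mathbb B_{I_\beta}|\le\mathfrak c^\omega=\mathfrak c$, so there are at most $\mathfrak c$ nice $\mathbb B_{I_\beta}$-names $\dot f$ for elements of $[0,1]^\omega$. For each, choose by (a) a name $\dot A$ for a subset of $\omega$ such that $b_0$ forces "if $\dot p\text{-}\lim\dot f=0$, then $\dot A\in\dot p$ and $\sum_{\dot A}\dot f<\infty$". By ccc $\dot A$ can be taken to depend on countably many coordinates. Let $I_{\beta+1}$ be $I_\beta$ together with all these countable supports; take unions at limits; let $I=\bigcup_{\beta<\omega_1}I_\beta$.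 Then $|I|\le\omega_1\cdot\mathfrak c=\mathfrak c$. By (R2), a given $f\in V[r{\restriction}I]\cap[0,1]^\omega$ is in $V[r{\restriction}J]$ for some countable $J\subseteq I$, $J\in V$. Then $J\subseteq I_\beta$ for some $\beta<\omega_1$, so $f$ has one of the names treated at stage $\beta$. This gives (3).

**Step 2: a fresh random colouring.** This step produces a homogeneous set in $p$ whose clique structure is independent of $\mathcal F_I$. Since $\kappa>\mathfrak c\ge|I|$, pick $\zeta<\kappa$ with $(\{\zeta\}\times\omega_1)\cap I=\emptyset$. In $V$ fix an injection $i:[\omega]^2\to\omega$ and a Borel set $Q\subset\Sigma$ of measure $\frac12$. Put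
$$\chi(\{m,n\})=0\iff r(\zeta,i(\{m,n\}))\in Q.$$
Let $H\in p$ be homogeneous for $\chi$. We may assume the colour is $0$; otherwise replace $Q$ by its complement. Let $\dot H$ be a name for $H$, and let $b\le b_0$ in the generic filter force "$\dot H\in\dot p$ is $0$-homogeneous". Let $E_n$ represent $b\wedge[[n\in\dot H]]$. Then $n\in H$ iff $r\in E_n$, and for $m\ne n$
$$E_m\cap E_n\subseteq\{\rho\in\Omega:\rho(\zeta,i(\{m,n\}))\in Q\}\quad\text{up to a null set.}$$
For $s\in[\omega]^k$ the $\binom k2$ coordinates $(\zeta,i(\{m,n\}))$, $\{m,n\}\in[s]^2$, are distinct and outside $I$. So the event that all of them fall into $Q$ is independent of $\mathcal F_I$ and has probability $2^{-\binom k2}$. Hence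
$$\mathbb E\big(1_{\bigcap_{n\in s}E_n}\mid\mathcal F_I\big)\le2^{-\binom k2}\quad\text{a.e., for }s\in[\omega]^k.\tag{4}$$
Let $f_n=\mathbb E(1_{E_n}\mid\mathcal F_I)$, a function with values in $[0,1]$ that depends on countably many coordinates in $I$ and is coded in $V$, and let $f(n)=f_n(r)$. Then $f\in V[r{\restriction}I]$. Either $\{n:f(n)>\varepsilon\}\in p$ for some $\varepsilon>0$, or $p\text{-}\lim f=0$. The next two steps exclude these cases.

**Step 3: the case $\{n:f(n)>\varepsilon\}\in p$, $\varepsilon>0$.** This step is the clique count. Fix $k\ge1$ and put
$$g_k(x)=\begin{cases}\dfrac{x(x-1)\cdots(x-k+1)}{k!}&x\ge k-1,\\[4pt]0&x\le k-1.\end{cases}$$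
On $[k-1,\infty)$ the factors are non-negative and non-decreasing, so the first two derivatives of the product are non-negative; at $k-1$ the left derivative is $0$ and the right derivative is $\frac1k$. So $g_k$ is convex and non-decreasing, and $g_k(x)=\binom xk$ for integers $x\ge0$. For finite $a\subset\omega$ with $|a|=N$, let $X=\sum_{n\in a}1_{E_n}$. Then $\binom Xk$ counts the $s\in[a]^k$ with the point in $\bigcap_{n\in s}E_n$. Conditional Jensen and (4) give, a.e.,
$$g_k\Big(\sum_{n\in a}f_n\Big)\le\mathbb E\big(g_k(X)\mid\mathcal F_I\big)=\sum_{s\in[a]^k}\mathbb E\big(1_{\bigcap_{n\in s}E_n}\mid\mathcal F_I\big)\le\binom Nk2^{-\binom k2}.$$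
By (R1) this holds at $r$ for all $a$ and $k$, as these are countably many statements coded in $V$. The set $\{n:f(n)>\varepsilon\}$ is infinite, so for every $N$ we may take $a$ inside it, and get
$$g_k(\varepsilon N)\le\binom Nk2^{-\binom k2}.$$
Divide by $N^k/k!$ and let $N\to\infty$: $\varepsilon^k\le2^{-k(k-1)/2}$, i.e. $\varepsilon\le2^{-(k-1)/2}$, for every $k\ge1$. This is false for large $k$.

**Step 4: the case $p\text{-}\lim f=0$.** This step is Borel–Cantelli, conditionally on $\mathcal F_I$. By (3) take $A\in p\cap V[r{\restriction}I]$ with $\sum_Af<\infty$. By (R2) there are $\hat A_n\in\mathcal F_I$, given by a sequence coded in $V$, with $n\in A\iff r\in\hat A_n$. For $R<\omega$ let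
$$T_R=\Big\{\rho:\sum_n1_{\hat A_n}(\rho)f_n(\rho)\le R\Big\}\in\mathcal F_I.$$
As $T_R\cap\hat A_n\in\mathcal F_I$, the definition of conditional expectation gives
$$\int_{T_R}\sum_n1_{\hat A_n}1_{E_n}\,d\mu=\int_{T_R}\sum_n1_{\hat A_n}f_n\,d\mu\le R.$$
So almost every point of $T_R$ lies in only finitely many sets $\hat A_n\cap E_n$. By (R1) this is true at $r$ if $r\in T_R$, and $r\in T_R$ for $R\ge\sum_Af$. But $r\in\hat A_n\cap E_n$ iff $n\in A\cap H$. So $A\cap H$ is finite, contradicting $A\cap H\in p$ and that $p$ is free. $\square$

Propositions 4, 6 and 7, with the weight computation at the end of Section 10, prove **Theorem A**. With $V\models$ GCH, $\kappa=\omega_2$ and $G=\mathbb Z^{(\omega_2)}=\mathbb Z^{(\mathfrak c)}$ the question of Section 1 is answered affirmatively. $\blacksquare$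

## 12. Theorem B: the exact range of cardinalities

*Proof of Theorem B.* (3)⇒(2) is Theorem A, and (2)⇒(1) is trivial. For (1)⇒(3): a non-trivial torsion-free group is infinite, and a good group topology is regular Hausdorff, so $|G|\ge\mathfrak c$ by Lemma 1. In a Hausdorff space with a base of size $\le\omega_1$, a point is determined by the set of basic sets containing it, so there are at most $2^{\omega_1}$ points.

For the last sentence, let $|G|\le\mathfrak c$. If $G$ has a good topology with countably compact finite powers, then $|G|\ge\mathfrak c$ by Lemma 1, so $|G|=\mathfrak c$. Conversely, if $|G|=\mathfrak c$, then $\mathfrak c\le|G|\le2^{\omega_1}$ and Theorem A applies. $\blacksquare$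

## 13. A countably compact $\omega$-th power forces divisible elements

Where does the proof of Proposition 6 break for $N=\omega$? At the splitting $L=M\oplus\langle e_1\rangle\oplus\cdots$. A pure subgroup of $\mathbb Z^{(\omega)}$ need not be a direct summand. For example, let $M$ be the kernel of $\mathbb Z^{(\omega)}\to\mathbb Q$, $u_i\mapsto1/i!$. The quotient is $\mathbb Q$ and $M$ is pure, but $\mathbb Q$ does not embed into $\mathbb Z^{(\omega)}$, as the latter has no divisible elements other than $0$. Theorem C(1) says that this is not a defect of the method.

We recall facts from Fuchs, *Infinite Abelian Groups I*, §§38–39. The $\mathbb Z$-adic topology of a group has the subgroups $i!\,G$ as a base at $0$. Algebraic compactness is equivalent to pure-injectivity, as in our definition. A group is algebraically compact iff its reduced part is, and a reduced group is algebraically compact iff it is Hausdorff and complete in the $\mathbb Z$-adic topology.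

*Example.* $\mathbb Z$ is not algebraically compact. It is reduced, and its $\mathbb Z$-adic topology is Hausdorff, given by an invariant metric, and has no isolated points. A countable complete metric space without isolated points would contradict the Baire category theorem; so $\mathbb Z$ is not $\mathbb Z$-adically complete.

For torsion-free $G$ we have
$$D(G)=\bigcap_i i!\,G.\tag{5}$$
The inclusion $\subseteq$ is clear. If $g\in\bigcap_i i!\,G=\bigcap_{n\ge1}nG$, then for each $n\ge1$ there is a unique $g_n$ with $g=ng_n$. From $g=nm\,g_{nm}$ we get $g_n=m\,g_{nm}\in mG$ for all $m\ge1$. So $g_n$ is again in the intersection, and the intersection is a divisible group.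

*Proof of Theorem C(1).* Let $G\ne0$ be torsion-free with a good topology and $G^\omega$ countably compact. Write $G=D\oplus R$ with $D=D(G)$ and $R$ reduced. By (5), applied to $R$, $R$ is $\mathbb Z$-adically Hausdorff. Both steps below use one device: put solutions of equations into the coordinates of a sequence in $G^\omega$; a cluster point then solves all the equations.

**Step 1: $R$ is $\mathbb Z$-adically complete.** This step gives algebraic compactness. The $\mathbb Z$-adic topology has a countable base at $0$, so Cauchy sequences suffice, and a Cauchy sequence converges if some subsequence does. Let $(g_i)$ be Cauchy in $R$; passing to a subsequence, $g_k-g_i\in i!\,R$ for $k\ge i$. Let $g_k-g_i=i!\,x_i^k$ with $x_i^k\in R$ $(i\le k)$, and put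
$$a_k=(g_k,\,x_0^k,\dots,x_k^k,\,0,0,\dots)\in G^\omega.$$
Let $(g,x_0,x_1,\dots)$ be a cluster point of $(a_k)$. For each $i$, the set of points $(v,v_0,v_1,\dots)$ with $v-g_i=i!\,v_i$ is closed, as $G$ is Hausdorff, and it contains $a_k$ for all $k\ge i$. So $g-g_i=i!\,x_i$ for all $i$. Projecting along $D$ to $R$, we see that the $R$-component of $g$ differs from $g_i$ by an element of $i!\,R$, for all $i$. So $(g_i)$ converges, $R$ is complete, and $G$ is algebraically compact.

**Step 2: $|D|\ge\mathfrak c$.** This step produces many divisible elements. Let $0\ne g\in G$ and $u_k=k!\,g$ for $k\ge1$; this sequence is injective. Put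
$$a_k=\Big(u_k,\ \frac{k!}{1!}g,\ \frac{k!}{2!}g,\ \dots,\ \frac{k!}{k!}g,\ 0,\dots\Big)\in G^\omega.$$
The group $G$ is countably compact, being a continuous image of $G^\omega$. Take $A_x$ $(x\in2^\omega)$ from Lemma 1 for $X=G$ and $(u_k)$, and let $v^x$ be a cluster point of $(a_k)_{k\in A_x}$ in $G^\omega$. For each $i\ge1$ the closed condition $v_0=i!\,v_i$ holds for $a_k$, $k\ge i$, so $v^x_0=i!\,v^x_i$. Hence $v_0^x\in\bigcap_i i!\,G=D$ by (5). As $v_0^x$ is a cluster point of $(u_k)_{k\in A_x}$, Lemma 1 shows that the $v^x_0$ are distinct for distinct $x$. So $|D|\ge\mathfrak c$. $\blacksquare$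

## 14. When the $\omega$-th power can be made countably compact

*Proof of Theorem C(2).* Necessity: C(1) gives algebraic compactness and $|D(G)|\ge\mathfrak c$; weight $\le\omega_1$ gives $|G|\le2^{\omega_1}$ as in Section 12.

Sufficiency: work in $V[r]$. Let $G$ be algebraically compact and torsion-free with $|D|\ge\mathfrak c$, $D=D(G)$, and $|G|\le2^{\omega_1}$.

**Step 1: put the prescriptions into $D$.** This step chooses the basis and $P$ in Section 6. The group $D$ is torsion-free and divisible, so it is a $\mathbb Q$-subspace of $E$. Choose a $\mathbb Q$-basis of $D$, extend it by elements of $G$ to a $\mathbb Q$-basis $\{x_\xi:\xi<\lambda\}$ of $E$, and let $P$ be the set of indices $\xi$ of the basis of $D$. Then $|P|=\dim D=|D|\ge\mathfrak c$, as $D$ is uncountable. Everything in Sections 6–9 and Lemma 5 holds for this choice: the topology is good and has weight $\le\omega_1$.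

Now take a sequence in $G^\omega=\mathrm{Hom}(L,G)$, $L=\mathbb Z^{(\omega)}$. Pass to a tame subsequence and let $M,\sigma,\alpha,S,y^*$ be as in Section 10. By Lemma 5 we need $z\in\mathrm{Hom}(L,G)$ satisfying (2).

**Step 2: extend $\sigma$.** This step replaces the missing splitting by pure-injectivity. Since $M$ is pure in $L$ and $G$ is algebraically compact, $\sigma:M\to G$ extends to some $\sigma'\in\mathrm{Hom}(L,G)$. It satisfies the first half of (2), but on the coordinates $\eta<\alpha$ it may have wrong values.

**Step 3: describe the error.** This step expresses the error by homomorphisms on a rational vector space. For $\eta<\alpha$ the homomorphism $y^*_\eta-\varphi_\eta\circ\sigma'$ vanishes on $M$, so it induces a homomorphism $K:=L/M\to\mathbb T$. The group $K$ is countable and torsion-free, so $K\subseteq\mathbb Q\otimes K$. By divisibility of $\mathbb T$, the induced homomorphism extends to $\psi_\eta\in\mathrm{Hom}(\mathbb Q\otimes K,\mathbb T)$. With the quotient map $\pi:L\to K$,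
$$y^*_\eta=\varphi_\eta\circ\sigma'+\psi_\eta\circ\pi\qquad(\eta<\alpha).\tag{6}$$

**Step 4: correct the error with elements of $D$.** This step realizes all $\psi_\eta$, $\eta<\alpha$, by one linear map into $D$. Let $(w_j)_{j<s}$, $s\le\omega$, be a $\mathbb Q$-basis of $\mathbb Q\otimes K$. For each $j$ the function
$$\eta\mapsto\big(q\mapsto\psi_\eta(qw_j)\big),\qquad\eta<\alpha,$$
is in $\Sigma^\alpha\subset Y$, so it equals $y_{\xi_j}$ for some $\xi_j\in P$. Let $z':\mathbb Q\otimes K\to D$ be the $\mathbb Q$-linear map with $z'(w_j)=x_{\xi_j}$; it goes into $D$ because $\xi_j\in P$. For $\eta<\alpha$ we have $h_{\xi_j,\eta}=y_{\xi_j}(\eta)$, so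
$$\varphi_\eta\Big(z'\Big(\sum_jq_jw_j\Big)\Big)=\sum_j\varphi_\eta(q_jx_{\xi_j})=\sum_jh_{\xi_j,\eta}(q_j)=\sum_j\psi_\eta(q_jw_j)=\psi_\eta\Big(\sum_jq_jw_j\Big).$$
(The $\xi_j$ need not be distinct; additivity of $\varphi_\eta$ is all that is used.) So $\varphi_\eta\circ z'=\psi_\eta$ for $\eta<\alpha$.

**Step 5: the cluster point.** Here the pieces are put together. Let $z=\sigma'+z'\circ\pi\in\mathrm{Hom}(L,G)$. As $\pi$ vanishes on $M$, $z{\restriction}M=\sigma$. For $\eta<\alpha$, (6) gives $\varphi_\eta\circ z=\varphi_\eta\circ\sigma'+\psi_\eta\circ\pi=y^*_\eta$. So (2) holds, and by Lemma 5 $z$ is a cluster point. Hence $G^\omega$ is countably compact. $\blacksquare$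

The two groups of Section 2 are now settled. $\mathbb Q^{(\mathfrak c)}$ is divisible of size $\mathfrak c$, so C(2) applies to it. $\mathbb Z^{(\mathfrak c)}$ is reduced, so $|D(G)|=1$ and C(1) excludes the $\omega$-th power, although Theorem A gives all finite powers. So "all finite powers" in Theorem A cannot be strengthened to the $\omega$-th power for arbitrary $G$, and C(2) says exactly when it can, for weight $\le\omega_1$. Uncountable powers are not treated here.
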